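
\newtheorem{theorem}{Theorem}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{Nonzero Schubert intersection numbers\\ whose root game cannot be won}


\begin{abstract}
The root game is a combinatorial game attached to permutations $\pi_1,\dots,\pi_m\in S_n$. If it can be won, then the Schubert intersection number $\int_{Fl(n)}[X_{\pi_1}]\cdots[X_{\pi_m}]$ is at least $1$. We show that the converse is false: for every $m\ge4$ and every $n\ge 89$ there are permutations with nonzero intersection number whose root game cannot be won. For $m\le 2$ the converse is true. The counterexample contains a $5\times4$ corner of the board in which every move pushes too many tokens at once, while the corresponding problem in linear algebra has a solution.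
\end{abstract}

\section{The question and the answer}

\subsection{Schubert intersection numbers}

Let $G=GL(n,\mathbb C)$, let $B$ and $B_-$ be the subgroups of upper and lower triangular matrices, and let $Fl(n)=G/B$ be the flag manifold. We view $\pi\in S_n$ as the permutation matrix $e_j\mapsto e_{\pi(j)}$. The Schubert variety $X_\pi=\overline{B_-\pi B/B}$ has codimension $\ell(\pi)$, the number of inversions of $\pi$, and the classes $[X_\pi]$ form a basis of $H^*(Fl(n))$. For $\pi_1,\dots,\pi_m\in S_n$ the number
\[
\int_{Fl(n)}[X_{\pi_1}]\cdots[X_{\pi_m}]
\]
is a nonnegative integer; it can be nonzero only if $\sum_k\ell(\pi_k)=\dim Fl(n)=\binom n2$, and then it counts the points in which generic translates of the $X_{\pi_k}$ meet. The basic question is when it is nonzero.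

\subsection{The root game}

The root game tests nonvanishing by moving tokens on a board. The board has one square $S_{ij}$ for each pair $1\le i<j\le n$; let $\mathcal S$ be the set of squares. Tokens carry labels $k\in\{1,\dots,m\}$, and a square holds at most one token of each label. A position consists of a placement of tokens and a partition of $\mathcal S$ into \emph{regions}.

\begin{itemize}
\item \emph{Initial position.} There is one region, $\mathcal S$. For $i<j$ a $k$-token lies in $S_{ij}$ if and only if $\pi_k(i)>\pi_k(j)$. So the $k$-tokens mark the inversions of $\pi_k$.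
\item \emph{Splitting.} A set $A\subset\mathcal S$ is an \emph{ideal subset} if $S_{ij}\in A$, $i'\le i$ and $j'\ge j$ imply $S_{i'j'}\in A$. Before each move, and as often as desired, a region $R$ may be replaced by the two regions $R\cap A$ and $R\setminus A$, for any ideal subset $A$.
\item \emph{Moves.} A move is given by a region $R$, a label $k$ and a pair $i<j$. It has two steps.
\begin{enumerate}
\item For every $h>j$ with $S_{jh},S_{ih}\in R$: if a $k$-token is in $S_{jh}$ but not in $S_{ih}$, it moves from $S_{jh}$ to $S_{ih}$.
\item For every $h<i$ with $S_{hi},S_{hj}\in R$: if a $k$-token is in $S_{hi}$ but not in $S_{hj}$, it moves from $S_{hi}$ to $S_{hj}$.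
\end{enumerate}
\item \emph{Winning.} Splittings and moves may be made in any order. The game is won when every square contains exactly one token.
\end{itemize}

Step 1 moves $k$-tokens from row $j$ up to row $i$, and step 2 moves them from column $i$ to the right to column $j$. Within its region a move carries along, at once, all tokens of its label in the row or column that are not blocked by a token of the same label; this will be the decisive point.

\begin{example}\label{ex:three}
Let $n=3$, $\pi_1=\pi_2=s_1$ and $\pi_3=s_2$, where $s_r$ exchanges $r$ and $r+1$. Initially $S_{12}$ holds a $1$-token and a $2$-token, $S_{23}$ holds a $3$-token, and $S_{13}$ is empty. The move with $R=\mathcal S$, $k=1$ and $(i,j)=(2,3)$ sends the $1$-token from $S_{12}$ to $S_{13}$, and the game is won. The intersection number is indeed $1$. In one-line notation the Monk--Chevalley formula, recalled in \eqref{eq:monk}, gives $[X_{213}]^2=[X_{312}]$ and $[X_{312}][X_{132}]=[X_{321}]$, which is the class of a point.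
\end{example}

\subsection{The question and the theorem}

It is known that if the game for $\pi_1,\dots,\pi_m$ can be won, then $\int[X_{\pi_1}]\cdots[X_{\pi_m}]\ge1$; Remark~\ref{rem:limit} indicates the reason for games without splitting. For $m=3$ the converse has been confirmed for all $n\le7$. The question treated here, which comes from \cite{Purbhoo}, is whether the converse holds in general: if the intersection number is at least $1$, can the root game always be won? The answer is no.

\begin{theorem}\label{thm:main}
\begin{enumerate}
\item[(a)] For every $n\ge89$ and every $m\ge4$ there are $\pi_1,\dots,\pi_m\in S_n$ with $\int_{Fl(n)}[X_{\pi_1}]\cdots[X_{\pi_m}]\ge1$ whose root game cannot be won.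
\item[(b)] For $m\le2$ and all $n$, if $\int_{Fl(n)}[X_{\pi_1}]\cdots[X_{\pi_m}]\ge1$, then the root game can be won.
\end{enumerate}
\end{theorem}

The argument says nothing about $m=3$, and we do not claim that $89$ is optimal.

\subsection{The idea}

By Proposition~\ref{prop:criterion}, a product of Schubert classes is nonzero if and only if certain spaces $V_{\pi_k}$ of strictly upper triangular matrices, spanned by the matrix units at the initial tokens, become independent after conjugation by generic elements $b_k\in B$. A move on the whole board is a limit of conjugations by $1+s\,e_{ij}$ as $s\to\infty$ (Remark~\ref{rem:limit}). Thus the player may leave a space where it is or push it all the way to the limit, but may not use the intermediate positions.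

In Example~\ref{ex:three} the space $\langle e_{12}\rangle$ may become $\langle e_{12}-s\,e_{13}\rangle$ with $s\ne0$ or its limit $\langle e_{13}\rangle$, and both serve. We construct a corner of the board in which intermediate positions serve and moves do not. It is a $5\times 4$ rectangle $K$ with $20$ tokens, one per square, except that one extreme square is empty and the opposite one holds two. Every nonempty proper ideal subset of $K$ then lacks exactly one token. But the $k$-tokens in $K$ form a product set $I_k\times J_k$ with $|I_k|,|J_k|\ge2$, so that the first move that touches $K$ carries at least two tokens at once and overfills some ideal subset. Ideal subsets never lose tokens, so the damage cannot be repaired. Splitting $K$ before that does not help either: it cuts off an ideal subset that lacks a token, and no token can reach it any more (Section~\ref{sec:stuck}).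

The linear algebra of the corner nevertheless has a solution, in which a vector such as $e_2$ is replaced by $e_2+e_1$ and not by $e_1$ (Section~\ref{sec:tensor}). It remains to realize the corner by permutations with nonzero product (Section~\ref{sec:perms}) and to raise the total degree to $\binom n2$ without disturbing the corner (Section~\ref{sec:top}).

\section{The linear criterion}\label{sec:criterion}

Let $\mathfrak g$ be the space of all $n\times n$ matrices, $\mathfrak b$ and $\mathfrak b_-$ the upper and lower triangular ones, and $\mathfrak n$ and $\mathfrak n_-$ the strictly triangular ones. The group $B$ acts on $\mathfrak n$ by $b\cdot x=bxb^{-1}$. Let $e_{ij}$ be the matrix units, and put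
\[
V_\pi=\langle e_{ij}: i<j,\ \pi(i)>\pi(j)\rangle\subset\mathfrak n ,\qquad
\langle U\rangle=\langle e_{ij}:S_{ij}\in U\rangle\quad(U\subset\mathcal S).
\]
For $b\in B$ the matrix $b\cdot e_{ij}$ is a combination of the $e_{i'j'}$ with $i'\le i$ and $j'\ge j$. So $\langle U\rangle$ is $B$-stable for every ideal subset $U$. Subspaces $V_1,\dots,V_m$ of a vector space are called \emph{independent} if $v_k\in V_k$ and $\sum_kv_k=0$ imply that all $v_k$ are $0$, that is, if their sum is direct.

We use Kleiman's theorem in the following form. For $(g_k)$ in a dense open subset of $G^m$, the translates $g_kX^\circ_{\pi_k}$ of the cells $X^\circ_\pi=B_-\pi B/B$ meet transversally wherever they meet, $\bigcap_k g_kX^\circ_{\pi_k}$ is dense in $\bigcap_k g_kX_{\pi_k}$, and the class of $\bigcap_k g_kX_{\pi_k}$ is $\prod_k[X_{\pi_k}]$. A nonempty closed subvariety of a projective manifold has nonzero class, so the product is nonzero if and only if generic translates have a common point.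

\begin{proposition}\label{prop:criterion}
We have $\prod_k[X_{\pi_k}]\ne0$ if and only if for some $(b_k)\in B^m$ the subspaces $b_k\cdot V_{\pi_k}$ of $\mathfrak n$ are independent. If this holds for some $(b_k)$, it holds for generic $(b_k)$.
\end{proposition}

\begin{proof}
We first find the conormal spaces at the point $eB$. If $eB\in gX^\circ_\pi$, then $g^{-1}\in B_-\pi B$, so $g=b\pi^{-1}c$ with $b\in B$, $c\in B_-$, and $gX^\circ_\pi=b\pi^{-1}B_-\pi B/B$. The tangent space of this cell at $eB$ is the image of $\mathrm{Ad}(b\pi^{-1})\mathfrak b_-$ in $\mathfrak g/\mathfrak b$. Under the trace form $(\mathfrak g/\mathfrak b)^*=\mathfrak b^\perp=\mathfrak n$ and $\mathfrak b_-^\perp=\mathfrak n_-$. Hence the conormal space is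
\[
\mathfrak n\cap\mathrm{Ad}(b\pi^{-1})\mathfrak n_-=b\cdot(\mathfrak n\cap\pi^{-1}\mathfrak n_-\pi)=b\cdot V_\pi ,
\]
because $\pi^{-1}e_{\pi(i)\pi(j)}\pi=e_{ij}$. Submanifolds meet transversally at a point if and only if their conormal spaces there are independent.

Suppose that the product is nonzero. Then generic translates $g_kX^\circ_{\pi_k}$ have a common point, at which they meet transversally. Translating this point to $eB$ we obtain translates through $eB$ that are transversal there. Their conormal spaces have the form $b_k\cdot V_{\pi_k}$, and they are independent.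

Conversely, suppose that the $b_k\cdot V_{\pi_k}$ are independent. Then the translates $b_k\pi_k^{-1}X^\circ_{\pi_k}$ meet transversally at $eB$. A transversal intersection point persists under small perturbations, so $\bigcap_kg_kX_{\pi_k}\neq\emptyset$ for all $(g_k)$ in a nonempty open set (in the usual topology). This set meets the dense open set of Kleiman's theorem, and the product is nonzero.

Finally, independence is the injectivity of the linear map $\bigoplus_kV_{\pi_k}\to\mathfrak n$, $(v_k)\mapsto\sum_kb_k\cdot v_k$. This is an open condition on $(b_k)$, and $B^m$ is irreducible.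
\end{proof}

\begin{corollary}\label{cor:count}
If $\prod_k[X_{\pi_k}]\ne0$, then every ideal subset $U$ initially contains at most $|U|$ tokens.
\end{corollary}

\begin{proof}
For suitable $b_k$ the spaces $b_k\cdot(V_{\pi_k}\cap\langle U\rangle)$ are independent. They lie in $\langle U\rangle$, and their dimensions add up to the number of tokens in $U$.
\end{proof}

\begin{remark}\label{rem:limit}
Here is the meaning of a move when the region is all of $\mathcal S$; it is not used in the proofs. Put $u_s=1+s\,e_{ij}$. Then $u_s\cdot e_{jh}=e_{jh}+s\,e_{ih}$ for $h>j$ and $u_s\cdot e_{hi}=e_{hi}-s\,e_{hj}$ for $h<i$, while $u_s$ fixes all other $e_{ab}\in\mathfrak n$. So for a space $V\subset\mathfrak n$ spanned by matrix units, the limit $\lim_{s\to\infty}u_s\cdot V$ in the Grassmannian is again such a space, and it is obtained from $V$ by applying the rules of the move with pair $(i,j)$ to the positions of these units. A win without splitting thus exhibits independent spaces in the closures of the orbits $B\cdot V_{\pi_k}$. Since independence is open, independent spaces exist in the orbits themselves, and the product is nonzero. Splitting along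 an ideal subset $A$ corresponds to treating the $B$-stable subspace $\langle A\rangle$ and the quotient by it separately; we shall do this by hand in Section~\ref{sec:perms}.
\end{remark}

\section{A corner in which the game is stuck}\label{sec:stuck}

Let $n=\mu+9$ with $\mu\ge1$, and cut the index set into three consecutive blocks
\[
P=\{1,\dots,5\},\qquad M=\{6,\dots,\mu+5\},\qquad Q=\{\mu+6,\dots,\mu+9\}.
\]
The corner is $K=\{S_{ij}:i\in P,\ j\in Q\}$, an ideal subset with $20$ squares. We number the columns of $K$ backwards: put $q_y=n+1-y$ for $y\in\{1,2,3,4\}$, and write $(x,y)$ for $S_{x,q_y}$. In these coordinates an ideal subset inside $K$ is a set closed under decreasing $x$ and decreasing $y$. Let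
\[
\begin{array}{c|cccc}
k&1&2&3&4\\ \hline
I_k&\{2,3\}&\{4,5\}&\{1,5\}&\{2,3,4\}\\
J_k&\{1,4\}&\{1,4\}&\{2,3,4\}&\{2,3\}
\end{array}
\]
We say that $\pi_1,\dots,\pi_m$ (with $m\ge4$) satisfy the \emph{corner condition} if for each $k\le4$ the $k$-tokens initially in $K$ occupy exactly the squares $(x,y)\in I_k\times J_k$, and no token with label $k>4$ is initially in $K$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.75]
\draw (0,0) grid (4,5);
\foreach \c in {1,2,3,4} \node at (\c-0.5,5.35) {\footnotesize $y=\c$};
\foreach \r in {1,2,3,4,5} \node[left] at (-0.1,5.5-\r) {\footnotesize $x=\r$};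
\foreach \c/\r/\l in {2/1/3,3/1/3,4/1/3,1/2/1,2/2/4,3/2/4,4/2/1,1/3/1,2/3/4,3/3/4,4/3/1,1/4/2,2/4/4,3/4/4,4/4/2,1/5/2,2/5/3,3/5/3}
  \node at (\c-0.5,5.5-\r) {$\l$};
\node at (3.5,0.5) {$2\ \ 3$};
\end{tikzpicture}
\caption{The tokens in the corner $K$ under the corner condition. Numbers are labels; the square $(x,y)$ is $S_{x,\,n+1-y}$, so the columns appear in the reverse of their order on the board. The square $(1,1)$ is empty and $(5,4)$ holds two tokens. In this picture moves inside $K$ carry tokens up or to the left, and the ideal subsets inside $K$ are the sets closed under going up and going left.}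
\label{fig:corner}
\end{figure}

Figure~\ref{fig:corner} shows the resulting position, read off row by row: row $1$ meets only label $3$; rows $2$ and $3$ meet labels $1$ and $4$; row $4$ meets labels $2$ and $4$; row $5$ meets labels $2$ and $3$. Every square holds exactly one token, except that $(1,1)$ is empty and $(5,4)$ holds two. A nonempty ideal subset inside $K$ contains $(1,1)$, and the only one that contains $(5,4)$ is $K$ itself. Hence $K$ contains exactly $20=|K|$ tokens, and
\begin{equation}\label{eq:deficit}
\text{every ideal subset }\emptyset\ne U\subsetneq K\text{ initially contains exactly }|U|-1\text{ tokens.}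
\end{equation}

To win, one token's worth of surplus has to travel from $(5,4)$ to $(1,1)$. Try the move with label $1$ and pair $(1,2)$: the two $1$-tokens of row $2$ jump together into row $1$, which then holds five tokens in four squares. One token would be welcome, but two are too many. The same happens with every move that starts from this position and moves a token of $K$.

\begin{proposition}\label{prop:stuck}
If $\pi_1,\dots,\pi_m$ satisfy the corner condition, then their root game cannot be won.
\end{proposition}

\begin{proof}
Moves carry tokens from $S_{jh}$ to $S_{ih}$ with $i<j$, or from $S_{hi}$ to $S_{hj}$ with $j>i$. So a token in an ideal subset $U$ never leaves $U$, and the number of tokens in $U$ never decreases. In a won game this number ends as $|U|$. Suppose that some play wins; then \emph{at every time every ideal subset $U$ contains at most $|U|$ tokens}.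

\emph{(i) No token ever enters $K$ from outside.} Indeed $K$ starts with $|K|$ tokens and never loses one.

\emph{(ii) As long as no token of $K$ has moved, $K$ lies in a single region.} Otherwise consider the first splitting that violates this. It splits a region $R\supset K$ along an ideal subset $A$ such that $U=A\cap K$ satisfies $\emptyset\ne U\subsetneq K$. The set $U$ is an ideal subset. By (i) the content of $K$ is still the initial one, so $U$ contains $|U|-1$ tokens by \eqref{eq:deficit}. All later moves act inside single regions, so a token that later enters $U$ comes from a square of $R\cap A$. Since $R\cap A\cap K=U$, it comes from outside $K$, which (i) forbids. So $U$ keeps $|U|-1$ tokens, and the play does not win.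

\emph{(iii) No token of $K$ ever moves.} Otherwise consider the first move that moves a token of $K$; let $R$ be its region, $k$ its label and $(i,j)$ its pair. By (i) and (ii), $K\subset R$ and the content of $K$ just before this move is the initial one. In particular $k\le4$.

Suppose that a token of $K$ moves in step 1. It comes from some $S_{jh}\in K$, so $j\in P$, and hence also $i\in P$. The $k$-tokens in $K$ form the product $I_k\times J_k$, so each of the rows $i$ and $j$ of $K$ has its $k$-tokens either in all columns of $J_k$ or nowhere. Since some token moves, $j\in I_k$ and $i\notin I_k$, and then all $|J_k|\ge2$ tokens of label $k$ in row $j$ of $K$ move to row $i$. The ideal subset $U=\{(x,y):x\le j-1\}$ of $K$ is nonempty, because it contains row $i$, and proper, because it omits row $j$. By \eqref{eq:deficit} it now contains at least $|U|-1+2>|U|$ tokens, a contradiction.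

Suppose that a token of $K$ moves in step 2. It comes from some $S_{hi}\in K$, so $i\in Q$, and $j>i$ gives $j\in Q$. Step 1 of this move concerns only the rows $i,j\in Q$ of the board and does not touch $K$. So the content of $K$ is the initial one when step 2 begins. Write $i=q_y$ and $j=q_{y'}$; then $y'<y$. Each of the columns $y$ and $y'$ of $K$ has its $k$-tokens either in all rows of $I_k$ or nowhere. Hence $y\in J_k$, $y'\notin J_k$, and all $|I_k|\ge2$ tokens of label $k$ in column $y$ of $K$ move to column $y'$. Then $U=\{(x,z):z\le y-1\}$, again a nonempty proper ideal subset of $K$, contains at least $|U|-1+2>|U|$ tokens, a contradiction.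

By (iii) the square $(5,4)$ keeps its two tokens, so the play does not win.
\end{proof}

The proof uses that the $k$-tokens form a product, so that they move in full rows or columns, and that $|I_k|,|J_k|\ge2$. Example~\ref{ex:three} shows what happens otherwise: there the row $\{S_{13},S_{12}\}$ also has an empty square at one end and a doubled one at the other, but its bundles consist of single tokens, and one of them fills the hole.

\begin{remark}\label{rem:small}
Not every arrangement of blocks with one hole and one doubled square is useful. In Section~\ref{sec:perms} the spaces attached to the labels in the corner are tensor products $E_k\otimes F_k$ with $\dim E_k=|I_k|$ and $\dim F_k=|J_k|$, and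
\[
(E\otimes F)\cap(E'\otimes F')=(E\cap E')\otimes(F\cap F').
\]
So two labels can be independent only if their blocks are not too large in both directions. For example, a $3\times3$ square with $(1,1)$ empty and $(3,3)$ doubled can be filled by the blocks $\{1,3\}\times\{2,3\}$, $\{2,3\}\times\{1,3\}$ and $\{2\}\times\{2\}$. Here the two large blocks can never give independent spaces, because two planes in $\mathbb C^3$ always have a line in common. In the table above, any two labels satisfy $|I_k|+|I_l|\le5$.
\end{remark}

\section{The corner in linear algebra}\label{sec:tensor}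

We now show that suitable translates of the coordinate spaces fill the corner. With the coordinate subspaces $\langle e_i:i\in I_k\rangle\otimes\langle f_y:y\in J_k\rangle$ themselves we would miss $e_1\otimes f_1$ and obtain $e_5\otimes f_4$ twice. So we perturb, allowing ourselves only triangular changes of basis. In $\mathbb C^5$ with basis $e_1,\dots,e_5$ put
\[
E_1=\langle e_1+e_2,\ e_3\rangle,\quad E_2=\langle e_4,\ e_2+e_5\rangle,\quad E_3=\langle e_1,e_5\rangle,\quad E_4=\langle e_2,e_3,e_4\rangle ,
\]
and in $\mathbb C^4$ with basis $f_1,\dots,f_4$ put
\[
F_1=\langle f_1,f_4\rangle,\quad F_2=\langle f_1,\ f_2+f_4\rangle,\quad F_3=\langle f_2-f_1,\,f_3,\,f_4\rangle,\quad F_4=\langle f_2,f_3\rangle .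
\]
These are translates of the coordinate subspaces under upper triangular matrices: $E_k$ is the image of $\langle e_i:i\in I_k\rangle$ under $e_2\mapsto e_2+e_1$ for $k=1$, $e_5\mapsto e_5+e_2$ for $k=2$ (all other basis vectors fixed), and the identity for $k=3,4$. Likewise $F_k$ is the image of $\langle f_y:y\in J_k\rangle$ under $f_4\mapsto f_4+f_2$ for $k=2$, $f_2\mapsto f_2-f_1$ for $k=3$, and the identity for $k=1,4$.

The vector $f_3$ lies in $F_3$ and $F_4$ and plays no role otherwise. It is useful to split it off: in $\langle f_1,f_2,f_4\rangle$ put
\[
G_1=\langle f_1,f_4\rangle,\quad G_2=\langle f_1,\ f_2+f_4\rangle,\quad G_3=\langle f_2-f_1,\,f_4\rangle,\quad G_4=\langle f_2\rangle ,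
\]
so that $F_k=G_k$ for $k=1,2$ and $F_k=G_k\oplus\langle f_3\rangle$ for $k=3,4$.

\begin{lemma}\label{lem:tensor}
We have
\[
\text{\rm (a)}\quad \mathbb C^5\otimes\langle f_1,f_2,f_4\rangle=\bigoplus_{k=1}^4E_k\otimes G_k,\qquad
\text{\rm (b)}\quad \mathbb C^5\otimes\mathbb C^4=\bigoplus_{k=1}^4E_k\otimes F_k ,
\]
and
\[
\text{\rm (c)}\quad E_3\cap E_4=0,\quad E_1\cap E_3=0,\quad F_1\cap F_4=0,\quad F_2\cap F_4=0 .
\]
\end{lemma}

\begin{proof}
Part (c) is read off from the bases; for $F_2\cap F_4$ note that the $f_1$- and $f_4$-coordinates of $\alpha f_1+\beta(f_2+f_4)$ are $\alpha$ and $\beta$.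

(a) The dimensions of the $E_k\otimes G_k$ are $4,4,4,3$, with sum $15$. So it suffices that their sum $\Sigma$ is the whole space. Write $ef$ for $e\otimes f$. The generators of $\Sigma$ are
\[
\begin{array}{ll}
k=1:& (e_1+e_2)f_1,\ (e_1+e_2)f_4,\ e_3f_1,\ e_3f_4;\\
k=2:& e_4f_1,\ e_4(f_2+f_4),\ (e_2+e_5)f_1,\ (e_2+e_5)(f_2+f_4);\\
k=3:& e_1(f_2-f_1),\ e_1f_4,\ e_5(f_2-f_1),\ e_5f_4;\\
k=4:& e_2f_2,\ e_3f_2,\ e_4f_2.
\end{array}
\]
Clearly $\Sigma$ contains $e_3f_y$ and $e_4f_y$ for $y=1,2,4$, and also $e_1f_4$, $e_5f_4$ and $e_2f_2$. Starting from these, we obtain one after the other: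
\begin{align*}
e_2f_4&=(e_1+e_2)f_4-e_1f_4,\\
e_5f_2&=(e_2+e_5)(f_2+f_4)-e_2f_2-e_2f_4-e_5f_4,\\
e_5f_1&=e_5f_2-e_5(f_2-f_1),\\
e_2f_1&=(e_2+e_5)f_1-e_5f_1,\\
e_1f_1&=(e_1+e_2)f_1-e_2f_1,\\
e_1f_2&=e_1(f_2-f_1)+e_1f_1 .
\end{align*}
So all $15$ products $e_xf_y$ are in $\Sigma$.

(b) By (c) and dimensions $E_3\oplus E_4=\mathbb C^5$, so $\mathbb C^5\otimes f_3=(E_3\otimes f_3)\oplus(E_4\otimes f_3)$. Adding this to (a) gives (b).
\end{proof}

The chain in the proof shows how the surplus at $(5,4)$ reaches the hole at $(1,1)$. The vector $(e_2+e_5)(f_2+f_4)$ of label $2$, whose coordinate version collided with $e_5f_4$, supplies $e_5f_2$; from there labels $3$, $2$ and $1$ pass it on to $e_5f_1$, $e_2f_1$ and $e_1f_1$. The vectors $e_1+e_2$, $e_2+e_5$, $f_2+f_4$ and $f_2-f_1$ are the intermediate positions that the game does not have.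

\section{Four permutations with nonzero product}\label{sec:perms}

\subsection{The shape of the permutations}

We need permutations satisfying the corner condition whose tokens outside $K$ are also harmless. The corner condition forces many tokens elsewhere. Let $k\le4$ and suppose that $\pi_k(i)>\pi_k(q)$ with $i\in P$ and $q\in Q$, and let $j\in M$. Either $\pi_k(j)<\pi_k(i)$, and $(i,j)$ is an inversion, or $\pi_k(j)>\pi_k(i)>\pi_k(q)$, and $(j,q)$ is an inversion. So every $j\in M$ pays for each label $k\le4$ either in the rectangle $P\times M$ or in $M\times Q$. We let the first $a_k$ elements of $M$ pay on the left and the others on the right, and choose the $a_k$ so that both rectangles have enough room.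

In this section $J_k$ also denotes the subset $\{q_y:y\in J_k\}$ of $Q$. Given integers $0\le a_k\le\mu$, let $M_k^{lo}$ be the set of the first $a_k$ elements of $M$ and $M_k^{hi}=M\setminus M_k^{lo}$. Define $\pi_k\in S_n$ for $k\le4$ by listing the positions in increasing order of their values:
\[
P\setminus I_k,\quad M_k^{lo},\quad J_k,\quad I_k,\quad M_k^{hi},\quad Q\setminus J_k ,
\]
where each block is listed in increasing order of position. A pair $i<j$ is an inversion if and only if $j$ is listed before $i$. So the inversions are exactly the following:
\begin{itemize}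
\item within $P$: $i\in I_k$, $j\in P\setminus I_k$, $i<j$;
\item from $P$ to $M$: $I_k\times M_k^{lo}$; \quad from $P$ to $Q$: $I_k\times J_k$;
\item within $M$: none; \quad from $M$ to $Q$: $M_k^{hi}\times J_k$;
\item within $Q$: $i\in Q\setminus J_k$, $j\in J_k$, $i<j$.
\end{itemize}
In particular $\pi_1,\dots,\pi_4$ satisfy the corner condition, for any choice of the $a_k$. The inversions within $P$ and within $Q$ are a byproduct; let
\begin{align*}
\delta_k&=\#\{j\in P\setminus I_k:\ j>\min I_k\}, & (\delta_1,\dots,\delta_4)&=(2,0,3,1),\\
\varepsilon_k&=\#\{y'\in\{1,2,3,4\}:\ y'\notin J_k,\ y'>\min J_k\}, & (\varepsilon_1,\dots,\varepsilon_4)&=(2,2,0,1),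
\end{align*}
where in the second line $J_k$ is taken in $y$-coordinates. For instance, $I_1=\{2,3\}$ leaves $4,5$, and $J_4=\{2,3\}$ leaves $4$.

The next proposition turns the nonvanishing of the product into two packing problems. The idea is to treat the tokens in $K$, those with $i\in P$ outside $K$, and those with $j\in Q$ outside $K$ separately. The first kind is covered by Section~\ref{sec:tensor}. After conjugation and projection to the rectangle $P\times M$, the tokens of the second kind with label $k$ give independent elements of a tensor product $E_k\otimes X_k$, where $X_k$ is an almost arbitrary space of dimension $a_k+\delta_k$; the summand $\delta_k$ makes room for the inversions within $P$. The third kind is symmetric.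

\begin{proposition}\label{prop:reduction}
Suppose that there are subspaces $X_k,Y_k\subset\mathbb C^\mu$, $k\le4$, with
\[
\dim X_k=a_k+\delta_k,\qquad \dim Y_k=\mu-a_k+\varepsilon_k ,
\]
such that the $E_k\otimes X_k$ are independent in $\mathbb C^5\otimes\mathbb C^\mu$ and the $Y_k\otimes F_k$ are independent in $\mathbb C^\mu\otimes\mathbb C^4$. Then $\prod_{k=1}^4[X_{\pi_k}]\ne0$.
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:criterion} we have to find $b_k\in B$ with the $b_k\cdot V_{\pi_k}$ independent.

\emph{Separating three conditions.} The spaces
$R_P=\langle e_{ij}:i<j,\ i\in P\rangle$ and $R_Q=\langle e_{ij}:i<j,\ j\in Q\rangle$ belong to ideal subsets, so they are $B$-stable. We have $R_P\cap R_Q=\langle K\rangle$ and $(R_P+R_Q)/\langle K\rangle=R_P/\langle K\rangle\oplus R_Q/\langle K\rangle$. Since there are no inversions within $M$, $V_{\pi_k}\subset R_P+R_Q$. Write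
\[
V_{\pi_k}=V_k^K\oplus V_k^P\oplus V_k^Q ,
\]
where the summands are spanned by the units $e_{ij}\in V_{\pi_k}$ with $S_{ij}\in K$, with $i\in P$ and $j\notin Q$, and with $j\in Q$ and $i\notin P$, respectively. It suffices that the three maps sending $(v_k)$ to $\sum_kb_k\cdot v_k$,
\[
\text{(K)}\ \bigoplus_kV_k^K\to\langle K\rangle,\qquad
\text{(P)}\ \bigoplus_kV_k^P\to R_P/\langle K\rangle,\qquad
\text{(Q)}\ \bigoplus_kV_k^Q\to R_Q/\langle K\rangle ,
\]
are injective. Indeed, if $\sum_kb_k\cdot v_k=0$ with $v_k\in V_{\pi_k}$, projection to the two summands of $(R_P+R_Q)/\langle K\rangle$ shows that the $V_k^P$- and $V_k^Q$-components of all $v_k$ vanish; then (K) applies. Each injectivity is an open condition on $(b_k)\in B^4$, and $B^4$ is irreducible. So it is enough to satisfy each condition separately, with its own choice of $(b_k)$.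

For $b\in B$ and $c=b^{-1}$ we have $b\cdot e_{ij}=(be_i)(e^jc)$, where $e_i$ denotes the column and $e^j$ the row unit vectors; so $be_i$ is column $i$ of $b$ and $e^jc$ is row $j$ of $c$. We write $b_{PP},b_{MQ}$ and so on for the blocks. They vanish below the block diagonal, and $c_{PP}=b_{PP}^{-1}$, $c_{QQ}=b_{QQ}^{-1}$.

\emph{Condition (K).} Identify $\langle K\rangle$ with $\mathbb C^5\otimes\mathbb C^4$, where $f_y=e^{q_y}$. For $i\in P$ the column $be_i$ is $b_{PP}e_i\in\mathbb C^5$, and $b_{PP}$ is an arbitrary invertible upper triangular matrix. For $j=q_y$ the row $e^jc$ lies in $\mathbb C^\times f_y+\langle f_1,\dots,f_{y-1}\rangle$, because $j'\ge j$ means $y'\le y$ for $j'=q_{y'}$. So $f_y\mapsto f_yc$ is an arbitrary upper triangular change of basis in $f_1,\dots,f_4$, chosen through $c_{QQ}$. The block $b_{PP}$ can be chosen independently of it. By Section~\ref{sec:tensor} we may choose $b_k$ with $b_k\cdot V_k^K=E_k\otimes F_k$. Lemma~\ref{lem:tensor}(b) gives (K).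

\emph{Condition (P).} We compose the map with the projection $\mathrm{pr}:R_P/\langle K\rangle\to\mathbb C^5\otimes\mathbb C^\mu$ that keeps the coordinates $(i,m)$ with $i\in P$, $m\in M$. For $e_{ij}\in V_k^P$ we have
\[
\mathrm{pr}(b_k\cdot e_{ij})=(b_ke_i)\otimes v_j ,\qquad v_j=\text{the $M$-part of row $j$ of }c_k=b_k^{-1}.
\]
Here $i\in I_k$, and either $j\in M_k^{lo}$, or $j\in P\setminus I_k$ with $j>i$. So $j$ belongs to the set $T_k=M_k^{lo}\cup\{j\in P\setminus I_k:j>\min I_k\}$, which has $a_k+\delta_k$ elements.

We want $\langle b_ke_i:i\in I_k\rangle=E_k$ and the $v_j$, $j\in T_k$, to be a basis of $X_k$. For this we first move the $X_k$ into a good position. Replacing all $X_k$ by $gX_k$ with the same $g\in GL_\mu$ does not affect the independence of the $E_k\otimes X_k$. For generic $g$ every $gX_k$ projects onto the first $a_k$ coordinates, since $\dim X_k\ge a_k$. So assume that $X_k$ has this property. Then $X_k$ contains vectors $x_1,\dots,x_{a_k}$ such that the first $a_k$ coordinates of $x_l$ form the $l$-th unit vector. The matrix with rows $x_1,\dots,x_{a_k}$, followed by the last $\mu-a_k$ unit rows, is upper triangular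 and invertible; take it as the block $c_{MM}$ of $c_k$. Complete $x_1,\dots,x_{a_k}$ to a basis of $X_k$ by $\delta_k$ vectors, and take these as the rows of $c_{PM}$ at the $\delta_k$ positions of $T_k\cap P$; let the other rows of $c_{PM}$ be zero. Choose $c_{PP}=b_{PP}^{-1}$ so that $b_{PP}$ maps $\langle e_i:i\in I_k\rangle$ onto $E_k$. Finally let $c_{QQ}=1$, $c_{PQ}=0$ and $c_{MQ}=0$. This defines $b_k=c_k^{-1}\in B$ as wanted.

Now $\mathrm{pr}$ sends the elements $b_k\cdot e_{ij}$, $e_{ij}\in V_k^P$, to distinct members of the basis $\{(b_ke_i)\otimes v_j:i\in I_k,\ j\in T_k\}$ of $E_k\otimes X_k$. The $E_k\otimes X_k$ are independent, so (P) is injective.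

\emph{Condition (Q).} This is the transposed construction, with columns of $b$ in place of rows of $c$. Compose with the projection $R_Q/\langle K\rangle\to\mathbb C^\mu\otimes\mathbb C^4$ that keeps the coordinates $(m,j)$ with $m\in M$, $j\in Q$. The element $b_k\cdot e_{ij}$, for $e_{ij}\in V_k^Q$, is sent to $u_i\otimes(e^jc_k)$, where $u_i$ is the $M$-part of column $i$ of $b_k$. Here $j\in J_k$, and either $i\in M_k^{hi}$, or $i=q_{y'}\in Q\setminus J_k$ with $i<j$. For $j=q_y$, the inequality $i<j$ means $y'>y$. So $i$ belongs to the set $T'_k=M_k^{hi}\cup\{q_{y'}\in Q\setminus J_k:y'>\min J_k\}$, where the minimum is in $y$-coordinates. It has $\mu-a_k+\varepsilon_k$ elements.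

After a common generic $g\in GL_\mu$, each $Y_k$ projects onto the last $\mu-a_k$ coordinates. So it contains, for $a_k<l\le\mu$, a vector $y_l$ whose last $\mu-a_k$ coordinates are those of the $l$-th unit vector. The matrix whose first $a_k$ columns are unit columns and whose later columns are the $y_l$ is upper triangular and invertible; take it as $b_{MM}$. Complete the $y_l$ to a basis of $Y_k$ by $\varepsilon_k$ vectors, and take these as the columns of $b_{MQ}$ at the positions of $T'_k\cap Q$; let the other columns of $b_{MQ}$ be zero. Choose $b_{QQ}=c_{QQ}^{-1}$ so that $\langle e^jc_k:j\in J_k\rangle=F_k$. Let $b_{PP}=1$, $b_{PM}=0$ and $b_{PQ}=0$. Then the elements $b_k\cdot e_{ij}$, $e_{ij}\in V_k^Q$, are sent to distinct members of the basis $\{u_i\otimes e^jc_k:i\in T'_k,\ j\in J_k\}$ of $Y_k\otimes F_k$, and (Q) follows from the independence of the $Y_k\otimes F_k$.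
\end{proof}

\subsection{The choice of the numbers}\label{subsec:numbers}

To produce $X_k$ and $Y_k$ we decompose $\mathbb C^\mu$ into small summands and take for $X_k$ (or $Y_k$) a direct sum of subspaces of the summands; it suffices to check independence in each summand. In this subsection $x,p,t$ and $y,r,s$ denote the numbers of summands of each type. For $X_k$ Lemma~\ref{lem:tensor} offers the following summands:
\begin{itemize}
\item $\mathbb C^3$ with the subspaces $G_1,\dots,G_4$, of dimensions $(2,2,2,1)$, by (a);
\item a line used by labels $3$ and $4$ only, as $E_3\cap E_4=0$;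
\item a line used by labels $1$ and $3$ only, as $E_1\cap E_3=0$.
\end{itemize}
Suppose that these occur $x$, $p$ and $t$ times. For $Y_k$ it offers:
\begin{itemize}
\item $\mathbb C^5$ with the subspaces $E_1,\dots,E_4$, of dimensions $(2,2,2,3)$, by (b);
\item a line used by labels $1$ and $4$ only, as $F_1\cap F_4=0$;
\item a line used by labels $2$ and $4$ only, as $F_2\cap F_4=0$.
\end{itemize}
Suppose that these occur $y$, $r$ and $s$ times. Then
\[
3x+p+t=\mu=5y+r+s .
\]
In Proposition~\ref{prop:reduction} the $a_k$ are free, but both dimensions depend on them; eliminating $a_k$ leaves $\dim X_k+\dim Y_k=\mu+\delta_k+\varepsilon_k$, where $(\delta_k+\varepsilon_k)_k=(4,2,3,2)$. For $k=1,2,3,4$ this gives the equations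
\begin{align*}
2x+t+2y+r&=\mu+4, & 2x+2y+s&=\mu+2,\\
2x+p+t+2y&=\mu+3, & x+p+3y+r+s&=\mu+2 .
\end{align*}
The third equation and $3x+p+t=\mu$ give $x=2y-3$. The fourth and $5y+r+s=\mu$ give $x+p-2y=2$, so $p=5$. The first and third give $r=p+1=6$. Then the second and $5y+r+s=\mu$ read $s=\mu+8-6y$ and $s=\mu-6-5y$, so $y=14$ and $x=25$. So for these types of summands the solution is forced:
\[
x=25,\quad p=5,\quad t=\mu-80,\qquad y=14,\quad r=6,\quad s=\mu-76=4+t .
\]
The numbers of summands are nonnegative if and only if $t\ge0$, that is, $n=\mu+9\ge89$. The $a_k=\dim X_k-\delta_k$ are then the numbers in the next proposition.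

\begin{proposition}\label{prop:nonzero}
Let $n=89+t$ with $t\ge0$, so $\mu=80+t$, and let
\[
(a_1,a_2,a_3,a_4)=(48+t,\ 50,\ 52+t,\ 29).
\]
Then the permutations $\pi_1,\dots,\pi_4\in S_n$ defined above satisfy the corner condition and $\prod_{k=1}^4[X_{\pi_k}]\neq0$.
\end{proposition}

\begin{proof}
We have $0\le a_k\le\mu$, so the $\pi_k$ are defined, and the corner condition has been checked. We apply Proposition~\ref{prop:reduction}; the required dimensions are
\begin{align*}
(\dim X_k)&=(a_k+\delta_k)=(50+t,\ 50,\ 55+t,\ 30),\\
(\dim Y_k)&=(\mu-a_k+\varepsilon_k)=(34,\ 32+t,\ 28,\ 52+t).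
\end{align*}
For $X_k$ decompose $\mathbb C^{80+t}$ into $25$ copies of $\mathbb C^3$, $5$ lines used by labels $3,4$, and $t$ lines used by labels $1,3$. The dimensions are $(50+t,\ 50,\ 50+5+t,\ 25+5)$, as required. For $Y_k$ decompose $\mathbb C^{80+t}$ into $14$ copies of $\mathbb C^5$, $6$ lines used by labels $1,4$, and $4+t$ lines used by labels $2,4$. The dimensions are $(28+6,\ 28+4+t,\ 28,\ 42+6+4+t)$, as required. In each summand independence was noted above.
\end{proof}

\section{Reaching top degree}\label{sec:top}

The product in Proposition~\ref{prop:nonzero} need not have top degree, and adding a fifth permutation to raise the degree would prove the theorem only for larger $m$ (and might put new tokens into $K$). We raise $\pi_4$ instead, one inversion at a time. The corner turns out to be as rigid for this process as it is for the game: a step that changed the tokens in $K$ would overfill an ideal subset, which Corollary~\ref{cor:count} excludes.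

We recall two facts. First, \emph{duality}: $\int[X_\pi][X_\rho]=1$ if $\rho=w_0\pi$, and $0$ otherwise, where $w_0(i)=n+1-i$. Hence the coefficient of $[X_w]$ in a product of Schubert classes is the intersection number of that product with $[X_{w_0w}]$, and is nonnegative. Second, the \emph{Monk--Chevalley formula}: for $1\le r<n$,
\begin{equation}\label{eq:monk}
[X_w][X_{s_r}]=\sum_{\substack{a\le r<b\\ \ell(wt_{ab})=\ell(w)+1}}[X_{wt_{ab}}],
\end{equation}
where $t_{ab}$ is the transposition of $a$ and $b$; so $wt_{ab}$ arises from $w$ by exchanging the values at positions $a$ and $b$.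

\begin{proposition}\label{prop:top}
Let $\pi_1,\dots,\pi_4$ be as in Proposition~\ref{prop:nonzero}. There is $\pi_4'\in S_n$ such that $\pi_1,\pi_2,\pi_3,\pi_4'$ satisfy the corner condition and $\int[X_{\pi_1}][X_{\pi_2}][X_{\pi_3}][X_{\pi_4'}]\ge1$.
\end{proposition}

\begin{proof}
Consider permutations $\rho$ such that $\pi_1,\pi_2,\pi_3,\rho$ satisfy the corner condition and $c=[X_{\pi_1}][X_{\pi_2}][X_{\pi_3}][X_\rho]\neq0$; for example $\rho=\pi_4$. Suppose that $\deg c$ is below the top degree. We find $\rho'$ with the same properties and $\ell(\rho')=\ell(\rho)+1$.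

Write $c=\sum_wc_w[X_w]$ with all $c_w\ge0$, and choose $w$ with $c_w>0$. Since $\deg c$ is not the top degree, $w\ne w_0$, so there is $r$ with $\ell(ws_r)=\ell(w)+1$. By \eqref{eq:monk} the class $c\,[X_{s_r}]$ has only nonnegative coefficients, and that of $[X_{ws_r}]$ is positive. So $c\,[X_{s_r}]\ne0$. Applying \eqref{eq:monk} to $[X_\rho][X_{s_r}]$ instead, we find $\rho'=\rho t_{ab}$ with $a<b$, $\rho(a)<\rho(b)$ and $\ell(\rho')=\ell(\rho)+1$ such that $[X_{\pi_1}][X_{\pi_2}][X_{\pi_3}][X_{\rho'}]\neq0$.

It remains to show that $\rho'$ has the same inversions in $K$ as $\rho$, namely $I_4\times J_4$. We use \eqref{eq:deficit} for $(\pi_1,\pi_2,\pi_3,\rho)$ and Corollary~\ref{cor:count} for $(\pi_1,\pi_2,\pi_3,\rho')$. Recall that $P$, $M$, $Q$ are consecutive; as $a<b$, this leaves six cases.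
\begin{itemize}
\item $a,b\in M$. No value at a position in $P\cup Q$ changes, so nothing changes in $K$.
\item $a\in P$, $b\in M$. In $P\cup Q$ only the value at $a$ changes, and it increases. So the inversions in $K$ can only grow. If they grew strictly, $K$ would contain more than $20=|K|$ tokens, contradicting Corollary~\ref{cor:count}. So they stay the same.
\item $a\in M$, $b\in Q$. In $P\cup Q$ only the value at $b$ changes, and it decreases. Again the inversions in $K$ can only grow, and by Corollary~\ref{cor:count} they stay the same.
\item $a\in P$, $b\in Q$. The value at $a$ increases and the value at $b$ decreases, so no inversion in $K$ is lost, and $(a,b)$ becomes a new one. This contradicts Corollary~\ref{cor:count}, so this case does not occur.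
\item $a,b\in P$. The rows $a<b$ of inversions in $K$ are exchanged. As $\rho(a)<\rho(b)$, row $a$ is contained in row $b$, and each of them is empty or equal to $J_4$. If they differ, row $a$ is empty and row $b$ is $J_4$. After the exchange, the ideal subset $U=\{(x,y):x\le b-1\}$, which contains row $a$ but not row $b$, has $|U|-1+|J_4|>|U|$ tokens. This contradicts Corollary~\ref{cor:count}. So the rows are equal and nothing changes.
\item $a,b\in Q$. The columns $a<b$ of inversions in $K$ are exchanged. As $\rho(a)<\rho(b)$, column $a$ contains column $b$, and each of them is empty or equal to $I_4$. If they differ, column $a$ is $I_4$ and column $b$ is empty. After the exchange, the ideal subset $U=\{S_{ij}\in K:j>a\}$, which contains column $b$ of $K$ but not column $a$, has $|U|-1+|I_4|>|U|$ tokens, again a contradiction. So nothing changes.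
\end{itemize}
Hence $\pi_1,\pi_2,\pi_3,\rho'$ satisfy the corner condition. Iterating, we reach a nonzero product of top degree. It is a positive integral multiple of the class of a point, so its integral is at least $1$.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}

(a) Let $n\ge89$. Proposition~\ref{prop:top} gives $\pi_1,\pi_2,\pi_3,\pi_4'\in S_n$ with intersection number at least $1$ that satisfy the corner condition. By Proposition~\ref{prop:stuck} their root game cannot be won. For $m>4$ add $m-4$ identity permutations. As $[X_{\mathrm{id}}]=1$, the intersection number does not change. The new labels have no tokens, so the corner condition still holds, and Proposition~\ref{prop:stuck} applies.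

(b) For $m=1$, $\int[X_\pi]\ge1$ forces $\pi=w_0$. Every pair $i<j$ is an inversion of $w_0$, so every square initially contains exactly one token. For $m=2$, by duality $\int[X_\pi][X_\rho]\ge1$ forces $\rho=w_0\pi$. Then $\rho(i)>\rho(j)$ if and only if $\pi(i)<\pi(j)$, so every square initially contains exactly one token. In both cases the game is already won. \qed

\begin{thebibliography}{1}
\bibitem{Purbhoo} Kevin Purbhoo, \emph{Root games on Grassmannians}, arXiv:math/0310103 (2003).
\end{thebibliography}

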